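# Hiding a lattice point from random walk: minimizers of harmonic measure that are not connected

## 1. Three points in $\mathbb Z^3$

Release a simple random walk $(X_k)$ on $\mathbb Z^3$ from very far away and condition it to hit $A=\{-e_1,0,e_1\}$. How likely is it to enter $A$ at the middle point?

For $y\in A$ let $\varepsilon(y)$ be the probability that a walk started at $y$ never comes back to $A$ at times $k\ge1$, and let $G(x)$ be the expected number of visits to $x$ of a walk started at $0$. The walk is transient, so a walk started in $A$ has a last visit to $A$. Splitting according to the time and place of that visit gives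
$$1=\sum_{y\in A}G(x-y)\,\varepsilon(y)\qquad(x\in A).$$
A textbook fact, recalled in Section 2, says that the entrance probability at $y$ is proportional to $\varepsilon(y)$. Write $g=G(0)$, $\gamma=G(e_1)$, $a=G(e_1+e_2)$, $b=G(2e_1)$. Counting the visit at time $0$ separately gives $g=1+\gamma$. By symmetry $\varepsilon(e_1)=\varepsilon(-e_1)$, and the equations at $0$ and at $e_1$ read
$$g\,\varepsilon(0)+2\gamma\,\varepsilon(e_1)=1,\qquad \gamma\,\varepsilon(0)+(g+b)\,\varepsilon(e_1)=1 .$$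
Subtracting, $(g-\gamma)\varepsilon(0)=(g+b-2\gamma)\varepsilon(e_1)$, that is, $\varepsilon(0)=(1-\gamma+b)\,\varepsilon(e_1)$. The middle point is hit first with probability
$$\frac{\varepsilon(0)}{\varepsilon(0)+2\varepsilon(e_1)}=\frac{1-\gamma+b}{3-\gamma+b}\approx0.2703 ,$$
with $\gamma\approx0.51639$, $b\approx0.25734$ (the numerical values for $d=3$ are in Section 11).

Now bend the row into a corner $\{e_1,0,e_2\}$. The distance between the two outer points changes, so $b$ is replaced by $a\approx0.33115$, and the probability at $0$ becomes $\frac{1-\gamma+a}{3-\gamma+a}\approx0.2895$. Finally keep $0$ and $e_1$ and send the third point to infinity. In the limit $\varepsilon(0)=\varepsilon(e_1)=\frac1{g+\gamma}=\frac1{2g-1}$ and the far point has $\varepsilon=\frac1g$. The three numbers sum to $\frac2{2g-1}+\frac1g\approx1.6433$, and the probability at $0$ tends to $\approx0.2994$.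

Of these three shapes the far point is the worst at hiding $0$, and the straight row, which shields $0$ from two opposite sides, is the best. It looks as if points that are to hide $0$ should stay close together. With $n$ points in $\mathbb Z^d$, must a set that hides one of its points as well as possible, without making it unreachable, be connected in some sense?

## 2. Harmonic measure, capacity and the least positive value

Let $d\ge3$ and let $P_x$ be the law of simple random walk $(X_k)_{k\ge0}$ on $\mathbb Z^d$ started at $x$. For finite nonempty $A$ put $\tau_A=\inf\{k\ge0:X_k\in A\}$.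

**Definition (harmonic measure).** For $y\in A$, $\displaystyle \mathbb H_A(y)=\lim_{\|x\|\to\infty}P_x\big(X_{\tau_A}=y\,\big|\,\tau_A<\infty\big)$.

**Definition (least positive value).** For $n\ge2$,
$$\mathcal M_n(\mathbb Z^d)=\inf\{\mathbb H_A(y):\ A\subset\mathbb Z^d,\ |A|=n,\ y\in A,\ \mathbb H_A(y)>0\}.$$
A set $A$ *achieves* $\mathcal M_n(\mathbb Z^d)$ if $|A|=n$ and $\mathbb H_A(y)=\mathcal M_n(\mathbb Z^d)$ for some $y\in A$.

For a two-point set, symmetry gives $\frac12$ at each point, so every two-point set achieves $\mathcal M_2(\mathbb Z^d)=\frac12$.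

**Definition ($*$-connected).** $A\subset\mathbb Z^d$ is $*$-connected if it is connected in the graph on $\mathbb Z^d$ in which $x,z$ are adjacent if and only if $\|x-z\|_\infty=1$.

So $\{0,e_1+e_2\}$ is $*$-connected, although its points are not nearest neighbors, while $\{0,2e_1\}$ is not.

The following is taken from Zhenhao Cai, Gady Kozma, Eviatar B. Procaccia, Yuan Zhang, "Vertex-removal stability and the least positive value of harmonic measures", arXiv:2311.03670 (2023).

**Conjecture.** For $d\ge3$ and every integer $n\ge3$, the sets achieving $\mathcal M_n(\mathbb Z^d)$ are $*$-connected.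

We show that it fails in every dimension $d\ge3$, with $n=2d+1$. Throughout, $N:=2d$, $u:=-e_1$,
$$B:=\{0,e_1\}\cup\{\pm e_j:2\le j\le d\},\qquad |B|=2d,\qquad A^*:=B\cup\{-2e_1\}.$$

**Theorem 1.** Let $d\ge3$ and $n=2d+1$. Then $\mathcal M_n(\mathbb Z^d)$ is achieved, and every achieving set is, up to a lattice isometry, of the form $B\cup\{z\}$ with
$$z_1\le-2,\qquad |z_j|\le -z_1-1\quad(2\le j\le d).\tag{1}$$
All points of $B$ have first coordinate $\ge0$, so $z$ has $\ell_\infty$-distance at least $2$ from $B$. Hence no set achieving $\mathcal M_{2d+1}(\mathbb Z^d)$ is $*$-connected.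

**Theorem 2.** For all sufficiently large $d$ the set achieving $\mathcal M_{2d+1}(\mathbb Z^d)$ is unique up to isometry: it is $A^*$.

We now recall what the proofs rest on; see Lawler, *Intersections of Random Walks*, Ch. 2, and Lawler–Limic, *Random Walk*, Ch. 6. Put $G(x)=\sum_kP_0(X_k=x)$, $g=G(0)$, $\varpi=1-1/g$ (the probability of returning to the starting point), and for $y\in A$, $A'\subset A$,
$$\varepsilon_A(y)=P_y(X_k\notin A\ \text{for all }k\ge1),\qquad \varepsilon_A(A')=\sum_{y\in A'}\varepsilon_A(y),\qquad \mathrm{cap}(A)=\varepsilon_A(A).$$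
For example $\varepsilon_{\{y\}}(y)=\mathrm{cap}(\{y\})=1/g$ and $\mathrm{cap}(\{0,e_1\})=2/(2g-1)$, as computed above. The facts are:
$$\mathbb H_A(y)=\frac{\varepsilon_A(y)}{\mathrm{cap}(A)},\tag{2}$$
$$P_x(\tau_A<\infty)=\sum_{y\in A}G(x-y)\,\varepsilon_A(y)\ \ (=1\text{ for }x\in A),\qquad\text{hence}\quad \mathrm{cap}(A)=\lim_{x\to\infty}\frac{P_x(\tau_A<\infty)}{G(x)},\tag{3}$$
$$\varepsilon_{A'}(y)\le\varepsilon_A(y)\ \text{ if }y\in A\subset A';\qquad\text{in particular }\varepsilon_A(y)\le 1/g .\tag{4}$$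
We call the identities (3) the last-exit equations. The last fact describes the addition of one point. Let $x\notin S$, $h=P_x(\tau_S=\infty)$, and let $G_S(x,x)$ be the expected number of visits to $x$ before $\tau_S$, starting at $x$. Then
$$\varepsilon_{S\cup\{x\}}(x)=\frac h{G_S(x,x)},\qquad \mathrm{cap}(S\cup\{x\})=\mathrm{cap}(S)+h\,\varepsilon_{S\cup\{x\}}(x).\tag{5}$$

*Proof of (5).* Decompose the event $\{\tau_S=\infty\}$ at the last visit to $x$: $h=\sum_kP_x(X_k=x,\,k<\tau_S)\,\varepsilon_{S\cup x}(x)$, the first identity. For $w\in S$, $\varepsilon_S(w)-\varepsilon_{S\cup x}(w)$ is the probability, from $w$, of never returning to $S$ but visiting $x$. Decomposing at the last visit to $x$ and reversing time,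
$$\varepsilon_S(w)-\varepsilon_{S\cup x}(w)=\sum_{k\ge1}P_w(X_k=x,\ X_j\notin S,\,1\le j\le k)\,\varepsilon_{S\cup x}(x)=P_x(X_{\tau_S}=w)\,\varepsilon_{S\cup x}(x).$$
Summing over $w$ gives $\mathrm{cap}(S)-\sum_{w\in S}\varepsilon_{S\cup x}(w)=(1-h)\varepsilon_{S\cup x}(x)$; add $\varepsilon_{S\cup x}(x)$ to $\sum_{w}\varepsilon_{S\cup x}(w)$. $\square$

We always put the point under study at $0$. Let $0\in A$, $|A|=N+1$, $S=A\setminus\{0\}$, $v=P_0(\tau_S=\infty)$. If $v>0$, then (2) and (5) give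
$$\frac1{\mathbb H_A(0)}=\frac{\mathrm{cap}(S)+v\,\varepsilon_A(0)}{\varepsilon_A(0)}=v+\frac{\mathrm{cap}(S)\,G_S(0,0)}{v}.\tag{6}$$

## 3. One hole and one spare point

Call a neighbor of $0$ that is not in $A$ a *hole* of $A$ at $0$. With no hole, $\mathbb H_A(0)=0$. To leave exactly one hole we need $0$ and $2d-1$ of its neighbors, $2d$ points in all: up to isometry this is $B$, with hole $u=-e_1$. So $n=2d+1$ is the first size at which there is a *spare point* $z$. Where should it go?

For $A=B\cup\{z\}$ with $z\notin B\cup\{u\}$, a walk leaving $0$ without returning to $A$ must step to $u$ first: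
$$\varepsilon_A(0)=\frac1N\,P_u(\tau_A=\infty).\tag{7}$$
A neighbor of $u$ seems a good choice. There are two kinds: $u+e_2$ beside the hole, which has $\ell_\infty$-distance $1$ from $0$ and makes $A$ $*$-connected, and $-2e_1$ in front of it, which has $\ell_\infty$-distance $2$ from $B$. The two are mirror images: the reflection in the hyperplane $x_1+x_2=-1$ sends $(x_1,x_2)$ to $(-1-x_2,-1-x_1)$, hence $(-1,1)$ to $(-2,0)$. It fixes $u$, and all of $B$ lies on the hyperplane or on the side of $u+e_2$. So a spare point beside the hole partly stands in the shade of $B$, while its mirror image stands alone on the empty side. This suggests that $-2e_1$ both closes the hole better and raises the capacity. The next section makes this precise.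

## 4. Reflecting one point into the empty half-space

Let $\sigma$ be the reflection in a hyperplane $L$ of the form $x_1=m$, $x_1=m+\frac12$ or $x_1\pm x_j=m$ with $m\in\mathbb Z$. Then $\sigma$ maps $\mathbb Z^d$ to itself. Let $H^+,H^-$ be the open half-spaces and $\bar H=H^+\cup L$.

**Lemma 3.** Let $D\subset\bar H$ be finite.

(i) Let $z\in H^+\setminus D$, $z'=\sigma z$, $A=D\cup\{z\}$, $A'=D\cup\{z'\}$. Then $P_x(\tau_{A'}=\infty)\le P_x(\tau_A=\infty)$ for $x\in H^-\cup L$, and $\mathrm{cap}(A')\ge\mathrm{cap}(A)$.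

(ii) $P_x(\tau_D=\infty)\le P_{\sigma x}(\tau_D=\infty)$ for $x\in H^+$.

(iii) The first inequality in (i) is strict if ($\alpha$) $x\in H^-$, or ($\beta$) $L\cap\mathbb Z^d\ne\emptyset$, $x\in L\setminus D$ and $D\cap H^+\neq\emptyset$.

*Proof.* **Step 1: the walk as a folded walk plus coins.** The purpose is to separate the side of $L$ on which the walk is from everything else. Replace the walk by the lazy walk $X$, which holds with probability $\frac12$ and moves to each neighbor with probability $\frac1{2N}$; hitting probabilities do not change. The linear form defining an integer mirror changes by at most $1$ per step, so an edge from $H^+$ to $H^-$ exists only for the half-integer mirror, and then it joins some $y$ to $\sigma y$. Let $Y$ be the folded walk in $\bar H$: $Y_k=X_k$ if $X_k\in\bar H$, and $Y_k=\sigma X_k$ otherwise. We realize $X$ from $Y$, certain *marks*, and a sign telling on which side $X$ is. The sign is replaced by a fresh fair coin exactly at marks.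

If $L$ contains lattice points, mark all times at which $Y\in L$. This is correct because from a point of $L$ the lazy walk moves to a point of $H^+$ and to its mirror image with equal probability. For the half-integer mirror, at a site $y$ adjacent to $\sigma y$, the folded walk makes a marked stay with probability $\frac1N$ (it stays at $y$ and the side is resampled), an unmarked hold with probability $\frac12-\frac1{2N}$, and moves to each of the $N-1$ other neighbors of $y$ with probability $\frac1{2N}$. Then $X$ crosses with probability $\frac12\cdot\frac1N=\frac1{2N}$ and holds with probability $\frac1{2N}+\frac12-\frac1{2N}=\frac12$, as it should.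

**Step 2: one factor per epoch.** Here we compute the conditional probability of avoiding the sets. Epoch $j\ge1$ is the period governed by the coin of the $j$-th mark. Epoch $0$ is the period before the first mark; it has the deterministic sign of the starting point and is empty if $x\in L$. Let $\alpha_j$, $\beta_j$ be the events that in epoch $j$ the folded walk hits $D\cap H^+$, respectively $z$. By transience, almost surely only finitely many epochs contain such a hit. The coins are independent of $Y$ and the marks, so given these, the probability that $X$ avoids $A$ (or $A'$) is $\mathbf 1[Y\text{ avoids }D\cap L]$ times a product of factors, one per epoch.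

For $j\ge1$ and the set $A\subset\bar H$: on the negative side nothing is hit; on the positive side $X$ must avoid $D\cap H^+$ and $z$. The factor is $\frac12$ if $\alpha_j\cup\beta_j$ occurs and $1$ otherwise. For $A'$: the positive sign is forbidden by $\alpha_j$, the negative sign by $\beta_j$. The factor is $0$ if both occur, $\frac12$ if exactly one occurs, and $1$ otherwise. So the factor for $A'$ is at most the factor for $A$. For $j=0$ and $x\in H^-$ the factor is $1$ for $A$ and $\mathbf 1[\beta_0^c]$ for $A'$. Multiplying and averaging gives the first part of (i). Letting $x\to\infty$ in $H^-$ in (3) gives the statement on capacities. For (ii), the starting points $x$ and $\sigma x$ have the same folded walk and only epoch $0$ differs: its factor is $\mathbf 1[\alpha_0^c]$ from $x$ and $1$ from $\sigma x$.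

**Step 3: strictness.** It suffices to find, with positive probability, that $X$ avoids $A$ while the product for $A'$ vanishes; the latter holds on $\beta_0$ when $x\in H^-$, and on $\alpha_j\cap\beta_j$ for some $j\ge1$. In case ($\alpha$), let $X$ go, without holding, inside the connected set $H^-\cap\mathbb Z^d$, which is disjoint from $A$, to $z'$. There is no mark on the way, so $\beta_0$ occurs. In case ($\beta$), time $0$ carries the first mark. Let $X$ step from $x\notin A$ into $H^-$ and then visit $\sigma y$ for some $y\in D\cap H^+$ and also $z'$, without leaving $H^-$. Then $\alpha_1\cap\beta_1$ occurs. In both cases let $X$ then go far away inside $H^-$ and never hit $A$ afterwards. By transience this has positive probability. $\square$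

**Proposition 4.** For every $z\notin B\cup\{u\}$ we have $\mathbb H_{B\cup\{z\}}(0)>0$. If moreover $z$ violates (1), there is $z'\notin B\cup\{u\}$ with $\mathbb H_{B\cup\{z'\}}(0)<\mathbb H_{B\cup\{z\}}(0)$.

*Proof.* **Positivity.** The paths $u,-2e_1,-3e_1,\dots$ and $u,\,u+e_2,\,u+e_2-e_1,\,u+e_2-2e_1,\dots$ avoid $B$ and share only $u$, so at least one of them avoids $A=B\cup\{z\}$. Follow it far out, then escape. Thus (7) is positive.

**Case $z_1\ge0$.** The mirror $x_1=-\frac12$ with $H^+=\{x_1>-\frac12\}$ has $B\cup\{z\}\subset H^+$ and $u\in H^-$. Here $z'=\sigma z\in H^-$, and $z'\ne u$ because $\sigma u=0\ne z$. Apply Lemma 3(i) and (iii)($\alpha$) with $D=B$, $x=u$.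

**Case $z_1\le-1$ and $z_1+|z_j|\ge0$ for some $j\ge2$.** Choose $\nu=\pm1$ with $z_1+\nu z_j\ge0$ and take the mirror $x_1+\nu x_j=-1$ with $H^+=\{x_1+\nu x_j>-1\}$. On $B$ the form takes values in $\{-1,0,1\}$, so $B\subset\bar H$, with $0\in H^+$. Further $u\in L\setminus B$ and $z\in H^+$. The point $z'=\sigma z\in H^-$ is therefore not in $B\cup\{u\}$. Apply Lemma 3(i) and (iii)($\beta$) with $D=B$, $x=u$.

In both cases (7) strictly decreases and the capacity does not decrease, so (2) strictly decreases. If neither case applies, then $z_1\le-1$ and $|z_j|\le-z_1-1$ for all $j\ge2$. If $z_1=-1$ this forces $z=u$, which is excluded. So $z_1\le-2$ and (1) holds. $\square$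

## 5. What reflections leave open, and how Theorem 1 follows

The natural hope is to finish by reflections alone. They stop at three places. First, Proposition 4 pushes $z$ into the cone (1), but that cone is infinite and nothing so far prevents the infimum from being approached only as $z\to\infty$. Second, reflections do not compare points inside the cone. For $z=-2e_1$ no mirror at all is available: if $B\subset\bar H$ and $z\in H^+$, then $u=\frac12(0+z)$ lies in $H^+$, whereas Lemma 3 needs $u\in H^-\cup L$. Third, sets with two or more holes are out of reach. Suppose the holes are $\pm e_1$ and $A\supset\{0\}\cup\{\pm e_j:j\ge2\}$, and we want to reflect a spare point. We would need $0,\pm e_j\in\bar H$ and $\pm e_1\in H^-\cup L$. Since $0$ is the midpoint of $\pm e_1$, it lies in $L$ and so do both holes. Then each pair $\pm e_j$ lies in $\bar H$ with midpoint in $L$, so in $L$ too. But no hyperplane contains all neighbors of $0$.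

The second place is harmless: Theorem 1 does not say which $z$ in the cone wins. For the other two it is enough to beat *one* explicit competitor, $A^*$. Put
$$\mathbb H^*=\mathbb H_{A^*}(0),\qquad \mathbb H_\infty=\lim_{z\to\infty}\mathbb H_{B\cup\{z\}}(0)=\frac{\varepsilon_B(0)}{\mathrm{cap}(B)+1/g}.$$
The limit follows from (5) and (7): as $z\to\infty$, $P_u(\tau_z<\infty)\to0$, $P_z(\tau_B=\infty)\to1$, $G_B(z,z)\to g$.

For $0\in A$, $|A|=2d+1$, let $K$ be the set of neighbors of $0$ in $A$, $k=|K|$, let $O$ be the set of holes, $o=|O|=N-k$, and $E=A\setminus(K\cup\{0\})$. Since $|S|=N$, we have $|E|=N-k=o$: there are as many spare points as holes. All $s\in E$ have $|s|_1\ge2$.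

**Proposition 5.** Let $d\ge3$. (I) $\mathbb H_\infty>\mathbb H^*$. (II) If $0\in A$, $|A|=2d+1$ and $o\ge2$, then $\mathbb H_A(0)>\mathbb H^*$.

*Proof of Theorem 1 from Propositions 4 and 5.* By (I) only finitely many $z\notin B\cup\{u\}$ satisfy $\mathbb H_{B\cup\{z\}}(0)\le\mathbb H^*$, and $-2e_1$ is one of them. So $m_1:=\inf_{z\notin B\cup\{u\}}\mathbb H_{B\cup\{z\}}(0)\le\mathbb H^*$ is attained, and it is positive by Proposition 4. Let $|A|=2d+1$, $y\in A$, and translate so that $y=0$. If $o=0$ then $\mathbb H_A(0)=0$. If $o=1$ then, up to an isometry fixing $0$, $A=B\cup\{z\}$ with $z\notin B\cup\{u\}$. If $o\ge2$ then $\mathbb H_A(0)>\mathbb H^*\ge m_1$. Hence $\mathcal M_{2d+1}(\mathbb Z^d)=m_1$ is achieved, and only by sets with $o=1$ at the minimizing point. By Proposition 4 such a set is $B\cup\{z\}$ with $z$ satisfying (1). $\square$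

It remains to prove Proposition 5. The idea is that the unknown weights $\varepsilon_S(\kappa)$, $\kappa\in K$, enter $v$ and $\mathrm{cap}(S)$ only through their sum, and this sum is controlled by *adding up the last-exit equations over $K$*: every row has almost the same sum, because two neighbors of $0$ are at difference $0$, a vector of type $2e_1$, or a vector of type $e_1+e_2$. Only the spare points then need estimates, and these are Green function inequalities.

## 6. Green function inequalities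

Write $\gamma=G(e_1)=g-1$, $a=G(e_1+e_2)$, $b=G(2e_1)$, $c=G(e_1+e_2+e_3)$, $f=G(2e_1+e_2)$, $\delta=\gamma-a$. Note $\varpi=1-1/g=\gamma/g$, which is also the probability of hitting $0$ from a neighbor.

**Ordering.** Let the walk jump at rate $1$: the coordinates become independent, each jumping at rate $1/d$, and the mean holding time is $1$. Hence
$$G(x)=\int_0^\infty\prod_{i=1}^dq_{t/d}(x_i)\,dt,\qquad q_s(m)=e^{-s}I_{|m|}(s).\tag{8}$$
The sequence $q_s$ is the limit of $m$-fold convolutions of $(\frac s{2m},1-\frac sm,\frac s{2m})$, which is log-concave for large $m$. Convolution preserves log-concavity, so $q_s$ is symmetric and log-concave, hence nonincreasing in $|m|$. Thus $G$ is nonincreasing in each $|x_i|$; we refer to this as *monotonicity of $G$*. Moreover $q(2)q(0)\le q(1)^2$ and $q(3)q(0)\le q(2)q(1)$ give, on inserting into (8),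
$$b\le a,\qquad G(3e_1)\le f\le c\le a.\tag{9}$$
For $d=3$ write $G_{ijk}=G(i,j,k)$. From $q(4)q(0)\le q(3)q(1)$, $q(3)q(1)\le q(2)^2$ and $q(2)q(0)\le q(1)^2$,
$$G_{400}\le G_{310}\le G_{220}\le G_{211}.\tag{10}$$
Any $x$ with $|x|_1\ge m$ dominates coordinatewise, in absolute value, some $x'$ with $|x'|_1=m$. Therefore
$$G\le a\text{ on }\{|x|_1\ge2\},\quad G\le c\text{ on }\{|x|_1\ge3\},\quad\text{and for }d=3:\ G\le G_{211}\text{ on }\{|x|_1\ge4\}.\tag{11}$$

**Reverse inequalities.** We need lower bounds for $b$ and $f$. We claim $I_1^2\le2I_0I_2$. Indeed $k!(2/s)^kI_k(s)=\sum_m\frac{(s^2/4)^m}{m!\,(k+1)_m}$ with rising factorials, and $(1)_m(3)_m=m!\,(m+2)!/2\le(m+1)!^2=(2)_m^2$. By Cauchy–Schwarz with weights $(s^2/4)^m/m!$,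
$$\Big(\tfrac2sI_1\Big)^2\le\Big(\sum_m\tfrac{(s^2/4)^m}{m!\sqrt{(1)_m(3)_m}}\Big)^2\le I_0\cdot2\Big(\tfrac2s\Big)^2I_2 .$$
Inserting $q(1)^2\le2q(0)q(2)$ into (8),
$$b\ge a/2,\qquad f\ge c/2.\tag{12}$$

**Harmonicity.** $G$ equals the average over its neighbors except at $0$. At $e_1$ and at $e_1+e_2$ this reads
$$N\gamma=g+b+(N-2)a,\qquad Na=2\gamma+2f+(N-4)c.\tag{13}$$
The first identity with $g=1+\gamma$ and $0\le b\le a$ gives
$$\delta=\frac{1-\gamma+b}{N-2}>0,\qquad a\le\bar a:=\frac{(N-1)\gamma-1}{N-2},\qquad b\le\gamma-\frac1{N-1},\tag{14}$$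
where $\gamma<1$ by the values and the lemma below.

**Numerical input for $4\le d\le8$.** We use the return probabilities $\varpi$ published in Montroll 1956, Griffin, J. Phys. A 23 (1990), and Finch, *Mathematical Constants* §5.9. For $d=4$ the published values agree to within $10^{-5}$ ($0.19320\ldots$) and we use only $1.23946\le g\le1.23949$. For $d=5,6,7,8$: $\varpi=0.135178..,\ 0.104715..,\ 0.085844..,\ 0.072912..$.

**Lemma 6.** For $d\ge9$: $N\gamma\le1+9.76/N$. Consequently $N\gamma\le2$ for all $d\ge4$.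

*Proof.* By (8), $g=d\int_0^\infty\varphi^d\,ds$ with $\varphi(s)=e^{-s}I_0(s)$.

**Step 1: $s\le1$.** This part gives the main term. From $I_0(s)=\sum_m(s^2/4)^m/m!^2\le e^{s^2/4}$ we get $\varphi\le e^{-w}$ with $w=s-s^2/4$, and $dw=(1-\frac s2)ds=\sqrt{1-w}\,ds$. On $[0,\frac34]$ we have $(1-w)^{-1/2}\le1+\frac w2+\frac{10}9w^2$, because $((1-w)^{-1/2}-1-\frac w2)/w^2$ has nonnegative Taylor coefficients and equals $(2-1-\frac38)\cdot\frac{16}9=\frac{10}9$ at $w=\frac34$. Hence
$$d\int_0^1\varphi^d\,ds\le d\int_0^{3/4}e^{-dw}(1-w)^{-1/2}dw\le1+\frac1{2d}+\frac{20}{9d^2}=1+\frac1N+\frac{80}{9N^2}.$$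

**Step 2: $s\ge1$.** This part is negligible. The function $\varphi(s)\sqrt s$ is nonincreasing where $r:=I_1/I_0\le q:=1-\frac1{2s}$. We have $r(1)<0.45<\frac12=q(1)$, since $I_1(1)<0.5652$ and $I_0(1)>1.2660$. Further $r'=1-\frac rs-r^2$, while $q'-(1-\frac qs-q^2)=\frac1{2s^2}-\frac1{4s^2}>0$. At a first point with $r=q$ we would have $r'<q'$, so $r$ cannot cross $q$ from below, and $r\le q$ on $[1,\infty)$. As $\varphi(1)\le0.466$,
$$d\int_1^\infty\varphi^d\,ds\le d(0.466)^d\int_1^\infty s^{-d/2}ds=\frac{2d}{d-2}(0.466)^d.$$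

**Step 3: sum.** Since $\gamma=g-1$, $N\gamma\le1+\frac1N\big[\frac{80}9+N^2\frac{2d}{d-2}(0.466)^d\big]$. The second term in the bracket is below $0.864$ at $d=9$ and decreases for $d\ge9$: passing from $d$ to $d+1$ multiplies it by $0.466\,(\frac{d+1}d)^2\frac{(d+1)(d-2)}{d(d-1)}<1$. And $\frac{80}9+0.864<9.76$. For $d\ge9$, $N\gamma\le1+9.76/18<2$. For $4\le d\le8$ the values above give $N\gamma\le1.92,\,1.57,\,1.41,\,1.32,\,1.26$. $\square$

## 7. Summing the last-exit equations over the neighbors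

Keep $A$, $S=A\setminus\{0\}$, $K,E,O,k,o$ from Section 5 and write $\varepsilon=\varepsilon_S$. For $s\in E$ put
$$\Gamma(s)=\sum_{x\in O}G(s-x),\qquad \rho(s)=\sum_{\kappa\in K}G(s-\kappa)=NG(s)-\Gamma(s),\qquad w(s)=\gamma\Gamma(s)-oa\,G(s),$$
where the middle identity is harmonicity at $s\ne0$, and put $R=N\gamma-oa=g+b+(k-2)a$ by (13). Note $R\ge N\delta>0$.

**Lemma 7.** Let $\mathcal D=o\delta-\sum_{s\in E}\varepsilon(s)w(s)$. Always
$$Rv\ge\mathcal D,\qquad R\,\mathrm{cap}(S)\le k+\sum_{s\in E}(R-\rho(s))\varepsilon(s),\qquad v\le\frac oN,\qquad G_S(0,0)\le\Big(1-\frac{o\varpi}N\Big)^{-1}.\tag{15}$$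
If $\mathcal D>0$, then $v>0$ and
$$\frac1{\mathbb H_A(0)}\le v+G_S(0,0)\,\frac{k+\sum_{s\in E}(R-\rho(s))\varepsilon(s)}{\mathcal D}.\tag{16}$$

*Proof.* **Step 1: bound $x:=\varepsilon(K)$.** For $\kappa\in K$ the row sum $\sum_{\kappa'\in K}G(\kappa-\kappa')$ is $g+b+(k-2)a=R$ if $-\kappa\in K$ and $g+(k-1)a\ge R$ otherwise. Adding the last-exit equations (3) over all $\kappa\in K$ gives $k\ge Rx+\sum_E\rho\,\varepsilon$.

**Step 2: insert into $v$ and $\mathrm{cap}(S)$.** By (3) at $0$, $v=1-\gamma x-\sum_EG\varepsilon\ge\frac1R\big[R-\gamma k-\sum_E\varepsilon\,(RG-\gamma\rho)\big]$. Here $R-\gamma k=N\gamma-oa-\gamma(N-o)=o\delta$ and $RG-\gamma\rho=(N\gamma-oa)G-N\gamma G+\gamma\Gamma=w$, so $Rv\ge\mathcal D$. And $\mathrm{cap}(S)=x+\varepsilon(E)$ gives the second inequality.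

**Step 3: the other bounds.** To avoid $S$ the first step from $0$ must go to a hole, so $v\le o/N$. A return to $0$ before $\tau_S$ requires a step to a hole and then hitting $0$, probability at most $\frac oN\varpi$; this gives the bound on $G_S(0,0)$. Finally insert everything into (6). $\square$

**The competitor $A^*$.** The purpose is a lower bound for $1/\mathbb H^*$. Here $S^*=A^*\setminus\{0\}$, $k=N-1$, $o=1$, $E=\{-2e_1\}$, $R_1:=N\gamma-a$ and $\rho(-2e_1)=Nb-\gamma$. Let $\alpha=\varepsilon(e_1)$, $\beta=\varepsilon(\pm e_j)$ for $j\ge2$ (equal by symmetry) and $\zeta=\varepsilon(-2e_1)$. The row sums are exactly $R_1$ at $\pm e_j$ and $g+(N-2)a=R_1+a-b$ at $e_1$. So Step 1 becomes the equality $N-1=R_1x+(a-b)\alpha+(Nb-\gamma)\zeta$, and, with $v^*=P_0(\tau_{S^*}=\infty)$, Step 2 becomes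
$$\begin{aligned}R_1v^*&=\delta-\zeta(\gamma^2-ab)+\gamma(a-b)\alpha,\\ R_1\,\mathrm{cap}(S^*)&=N-1-(a-b)\alpha+(R_1-Nb+\gamma)\zeta.\end{aligned}\tag{17}$$
The last-exit equations at $e_1$ and $-2e_1$ are
$$g\alpha+(N-2)a\beta+G(3e_1)\zeta=1,\qquad G(3e_1)\alpha+(N-2)f\beta+g\zeta=1.\tag{18}$$
Subtracting, $(g-G(3e_1))(\zeta-\alpha)=(N-2)(a-f)\beta\ge0$, so $\alpha\le\zeta$. Replace $\alpha$ by $\zeta$ in (17). We have $\gamma^2-ab-\gamma(a-b)=(\gamma-a)(\gamma+b)=\delta(\gamma+b)$, and by (13)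
$$R_1-Nb+\gamma-(a-b)=g+\gamma+(N-4)a-(N-2)b\ge g+\gamma-2b>0 .$$
Since $\mathbb H^*>0$ we have $v^*>0$. Hence $0<R_1v^*\le\delta(1-\zeta(\gamma+b))$ and $R_1\mathrm{cap}(S^*)\ge N-1+\zeta(g+\gamma-2b)$. With $G_{S^*}(0,0)\ge1$, (6) gives
$$\frac\delta{\mathbb H^*}>\frac{N-1+\zeta(g+\gamma-2b)}{1-\zeta(\gamma+b)}\ge N-1,\qquad\text{the middle expression being increasing in }\zeta.\tag{19}$$

**The limit $\mathbb H_\infty$.** For $S_B=B\setminus\{0\}$ the same computation without a spare point gives, with $v_B=P_0(\tau_{S_B}=\infty)$, $R_1v_B=\delta+\gamma(a-b)\varepsilon_{S_B}(e_1)\ge\delta$ and $R_1\mathrm{cap}(S_B)\le N-1$. So $v_B\ge\delta/R_1$ and $\mathrm{cap}(S_B)/v_B\le(N-1)/\delta$. By (5), $1/\mathbb H_\infty=v_B+(\mathrm{cap}(S_B)+\frac1g)\,G_{S_B}(0,0)/v_B$. Hence, by (15) with $o=1$,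
$$\frac\delta{\mathbb H_\infty}\le\delta v_B+\frac{N-1+R_1/g}{1-\varpi/N},\qquad v_B\le\frac1N.\tag{20}$$

## 8. How much a spare point can cost when $d\ge4$

**Lemma 8.** Let $d\ge4$. Then $a\le\gamma/2$, and for $o\ge2$: $w(s)\le2(\gamma^2-a^2)+(o-2)\gamma c$ for all $s\in E$.

*Proof.* By (14), $a\le\bar a$, and $\bar a\le\gamma/2$ is equivalent to $N\gamma\le2$, which is Lemma 6. For the second claim note $|s-x|_1\equiv|s|_1+1$ mod $2$ for $x\in O$, and use (11).

If $s=\pm e_i\pm e_j$ ($i\ne j$): at most two holes are adjacent to $s$, and the others have $|s-x|_1=3$. So $w\le\gamma(2\gamma+(o-2)c)-oa^2\le2(\gamma^2-a^2)+(o-2)\gamma c$.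

If $s=\pm2e_i$: at most one hole is adjacent, so $w\le\gamma^2+(o-1)\gamma c$. Since $\gamma c\le\gamma a\le\frac12\gamma^2\le\gamma^2-2a^2$, the claim follows.

If $|s|_1\ge3$: at most three holes have $|s-x|_1=2$, the others have $|s-x|_1\ge3$. For $o=2$, $w\le2\gamma a\le\gamma^2\le2\gamma^2-2a^2$. For $o\ge3$, $w\le3\gamma a+(o-3)\gamma c$ and $3\gamma a\le\frac32\gamma^2\le2\gamma^2-2a^2$. $\square$

## 9. Proposition 5 for $d\ge5$

**Part (I).** We compare $A^*$ with a spare point at infinity. Let $z=-2e_1$, $h(x)=P_x(\tau_B=\infty)$ and $q=P_u(\tau_z<\tau_B)h(z)/h(u)$. Then $P_u(\tau_{A^*}=\infty)=h(u)(1-q)$, so by (5) and (7)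
$$\mathbb H^*=\frac{h(u)(1-q)}{N\,\mathrm{cap}(A^*)},\qquad \mathrm{cap}(A^*)\ge\mathrm{cap}(B)+\frac{h(z)^2}g,\qquad \mathbb H_\infty=\frac{h(u)}{N(\mathrm{cap}(B)+1/g)}.$$
Lemma 3(ii) with mirror $x_1=-\frac32$, $H^+=\{x_1>-\frac32\}\supset B\cup\{u\}$, $\sigma u=z$, gives $h(z)\ge h(u)$; so $q\ge\frac1N$. Every $y\in B$ has $|z_1-y_1|\ge2$, so $1-h(z)=\sum_{y\in B}G(z-y)\varepsilon_B(y)\le b\,\mathrm{cap}(B)$. Now $\mathbb H^*<\mathbb H_\infty$ follows from $(1-q)(\mathrm{cap}(B)+\frac1g)<\mathrm{cap}(B)+\frac{h(z)^2}g$, that is, from $q(\mathrm{cap}(B)+\frac1g)>\frac{1-h(z)^2}g$. The right side is at most $2b\,\mathrm{cap}(B)/g$, so $b\le\frac g{2N}$ suffices, and as $g\ge1$ it is enough that $b\le\frac1{2N}$. By (14), $b\le\gamma-\frac1{N-1}$, which is at most $.0453,\ .0261,\ .0170,\ .0120$ for $d=5,6,7,8$ (using the bounds for $\gamma$ in the table below), while $\frac1{2N}\ge.05,\ .0416,\ .0357,\ .0312$. For $d\ge9$, Lemma 6 gives $\gamma-\frac1{N-1}\le\frac{9.76}{N^2}-\frac1{N(N-1)}\le\frac{8.76}{N^2}\le\frac1{2N}$,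 since $N\ge18$.

**Part (II), Step 1: a bound depending only on $o$.** In Lemma 7 use $\varepsilon\le1/g$ from (4), Lemma 8, $\gamma^2-a^2=\delta(\gamma+a)$, $R-\rho\le R\le N\gamma=gN\varpi$ and $\delta v\le\gamma o/N$. Then $\mathcal D\ge o\delta(1-W_o)$ and $k+\sum_E(R-\rho)\varepsilon\le N-o+oN\varpi$, so if $W_o<1$,
$$\frac\delta{\mathbb H_A(0)}\le\Lambda(o):=\frac{o\gamma}N+\frac{N/o-1+N\varpi}{(1-o\varpi/N)(1-W_o)},\qquad W_o:=\frac{2(\gamma+a)}g+(o-2)\frac{\gamma c}{g\delta}.$$
By (19) it suffices that $W_N<1$ and $\Lambda(o)<N-1$ for $2\le o\le N$.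

**Step 2: only $o=2$ and $o=N$ matter.** We have $N\varpi>1$, because $\varpi>P_0(X_2=0)=\frac1N$. For $C>0$ the function $\frac No+C$ is log-convex in $o$: with $F=\frac No+C$, $FF''-F'^2=\frac{N^2}{o^4}+\frac{2NC}{o^3}>0$. Also $(1-o\varpi/N)^{-1}$ and $(1-W_o)^{-1}$ are log-convex, being reciprocals of positive affine functions. A product of log-convex functions is log-convex, hence convex; so $\Lambda$ is convex on $[2,N]$ and its maximum is at an endpoint. Since $\varpi/(1-\varpi)=\gamma$, $\Lambda(N)=\gamma+\frac{N\gamma}{1-W_N}$.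

**Step 3: $d=5,6,7,8$.** Use $a\le\bar a$, $c\le\frac{N\bar a-2\gamma}{N-4}$ (from (13) with $f\ge0$), and $g\delta\ge\frac{(1+\gamma)(1-\gamma)}{N-2}$ (from (14)). All resulting bounds increase with $\gamma$: $\frac{\gamma+\bar a}{1+\gamma}=\frac{(2N-3)\gamma-1}{(N-2)(1+\gamma)}$ and $N\bar a-2\gamma$ do, and $1-\gamma^2$ decreases. So rounded-up values may be inserted.

| $d$ | $\varpi\le$ | $\gamma\le$ | $\bar a\le$ | $c\le$ | $W_2\le$ | $\Lambda(2)\le$ | $W_N\le$ | $\Lambda(N)\le$ | $N-1$ |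
|---|---|---|---|---|---|---|---|---|---|
| 5 | .13518 | .15632 | .05086 | .03267 | .3584 | 8.61 | .694 | 5.3 | 9 |
| 6 | .10472 | .11697 | .02867 | .01377 | .2608 | 8.64 | .425 | 2.6 | 11 |
| 7 | .08585 | .09392 | .01842 | .00701 | .2054 | 9.20 | .302 | 2.0 | 13 |
| 8 | .07292 | .07866 | .01285 | .00403 | .1697 | 9.95 | .233 | 1.8 | 15 |

The entries come from
$$\begin{aligned}
d=5:&\quad \Lambda(2)\le.0313+\tfrac{4+1.3518}{.97296\cdot.6416},\quad W_{10}\le.3584+\tfrac{8\cdot.15632\cdot.03267}{.12194},\quad \Lambda(10)\le.1564+\tfrac{1.5632}{.306};\\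
d=6:&\quad \Lambda(2)\le.0195+\tfrac{5+1.2567}{.98254\cdot.7392},\quad W_{12}\le.2608+\tfrac{10\cdot.11697\cdot.01377}{.09863},\quad \Lambda(12)\le.1170+\tfrac{1.4037}{.575};\\
d=7:&\quad \Lambda(2)\le.0135+\tfrac{6+1.2019}{.98773\cdot.7946},\quad W_{14}\le.2054+\tfrac{12\cdot.09392\cdot.00701}{.08259},\quad \Lambda(14)\le.0940+\tfrac{1.3149}{.698};\\
d=8:&\quad \Lambda(2)\le.0099+\tfrac{7+1.1668}{.99088\cdot.8303},\quad W_{16}\le.1697+\tfrac{14\cdot.07866\cdot.00403}{.07098},\quad \Lambda(16)\le.0787+\tfrac{1.2586}{.767}.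
\end{aligned}$$

**Step 4: $d\ge9$.** Put $\xi:=N\gamma\le1+\frac{9.76}N\le1.5423$. Then $\varpi\le\gamma\le.0857$, $a\le\frac{\xi-1}{N-2}\le.034$, $W_2\le2(.0857+.034)=.2394$, and $1-2\varpi/N\ge.99$. Hence
$$\Lambda(2)\le.01+\frac{N/2+.5423}{.99\cdot.7606}\le.665N+.74<N-1 .$$
For $o=N$ write $N\bar a-2\gamma=\frac N{N-2}\big[(1-\frac3N+\frac4{N^2})\xi-1\big]$. Inserting the bound on $\xi$, the bracket is at most $\frac{6.76}N-\frac{25.28}{N^2}+\frac{39.04}{N^3}$, which is decreasing for $N\ge18$ and at most $.3043$. Thus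
$$W_N\le.2394+\frac{N-2}{N-4}\cdot\frac{1.5423\cdot.3043}{1-\gamma^2}\le.2394+.5405<.78,\qquad\Lambda(N)\le.09+\frac{1.5423}{.22}<7.2<17\le N-1.$$
This proves Proposition 5 for $d\ge5$, and for $d\ge9$ no numerical constants were used as input. $\square$

**Remark (why $d=4$ needs more).** The recipe of Step 3 at $d=4$ gives $\bar a\le.11274$, $c\le.10574$, and for $W_8$ the bound $.568+.967>1$, which is useless. The next section therefore uses the reverse inequalities (12) and a case distinction for $w$. For $d=3$ even Lemma 8 is unavailable: there $N\gamma\approx3.10>2$ and $a\approx.331>\gamma/2$.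

## 10. Proposition 5 for $d=4$

Here $N=8$, and we use only $g\in[1.23946,1.23949]$, $\gamma\in[.23946,.23949]$; then $\varpi=\gamma/g\le.19322$.

**Step 1: brackets for the constants.** Put $T:=7\gamma-1\in[.67622,.67643]$. By (13), $6a+b=T$. With $a/2\le b\le a$,
$$a\in[\tfrac T7,\tfrac T{6.5}]\subset[.09660,.10407],\qquad b\in[\tfrac T{13},\tfrac T7]\subset[.0520,.0967].$$
Hence $\delta\le\gamma-\frac T7=\frac17\le.1429$, $\delta\ge\gamma-\frac T{6.5}=\frac{1-\gamma/2}{6.5}\ge.13542$ and $g\delta\ge.16784$. As a function of $a$, $ab=a(T-6a)$ is concave, so $ab\ge\min(\frac{T^2}{49},\frac{T^2}{84.5})\ge.0054$. Also $8a-2\gamma\le\frac{8T}{6.5}-2\gamma=\frac{43\gamma-8}{6.5}\le.35355$. From $8a=2\gamma+2f+4c$ and $\frac c2\le f\le c$: $c\le\frac{8a-2\gamma}5\le.07072$ and $f\le\frac{8a-2\gamma}6\le.05893$.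

**Step 2: lower bound for $\delta/\mathbb H^*$.** By (18) and $G(3e_1)\le f$, $g\zeta\ge1-f(\alpha+6\beta)$. Step 1 of Lemma 7 gives $R_1(\alpha+6\beta)\le7$, where $R_1=8\gamma-a\ge1.8116$. So $g\zeta\ge1-\frac{7\cdot.05893}{1.8116}$ and $\zeta\ge.6229$. By (19), with $g+\gamma-2b\ge1.2855$ and $\gamma+b\ge.2914$,
$$\frac\delta{\mathbb H^*}\ge\frac{7+.6229\cdot1.2855}{1-.6229\cdot.2914}>9.52.$$

**Step 3: part (I).** By (20), with $R_1/g\le1.468$: $\delta/\mathbb H_\infty\le.02+\frac{8.468}{.97584}<8.70<9.52$.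

**Step 4: part (II), $o=2$.** Two opposite holes have only $0$ as a common neighbor, and two orthogonal holes $x,x'$ have only $0$ and $x+x'$. So at most one $s\in E$ is adjacent to both holes; for it $\frac{w(s)}{g\delta}\le\frac{2(\gamma+a)}g\le.5544$ by Lemma 8. For any other $s$:

- If $s=\pm e_i\pm e_j$, then $w\le\gamma^2+\gamma c-2a^2\le.0557$.
- If $s=\pm2e_i$, then $w\le\gamma^2+\gamma f-2ab\le.0607$, because holes $x$ not adjacent to $s$ have $G(s-x)\in\{f,G(3e_1)\}$.
- If $|s|_1\ge3$, then $w\le2\gamma a\le.0499$.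

So $\frac w{g\delta}\le.362$ for these. As $|E|=2$ and $\varepsilon\le1/g$, $\mathcal D\ge(2-.5544-.362)\delta=1.0836\,\delta$. Also $R/g=(8\gamma-2a)/g\le1.3900$ and $G_S(0,0)\le(1-\frac{\varpi}4)^{-1}\le1.0508$. By (16)
$$\frac\delta{\mathbb H_A(0)}\le.04+1.0508\cdot\frac{6+2.780}{1.0836}<8.56<9.52 .$$

**Step 5: part (II), $3\le o\le8$.** We claim $w(s)\le2(\gamma^2-a^2)+.0062(o-2)$ for all $s\in E$. Note $2(\gamma^2-a^2)\ge.0930$.

- Type $\pm e_i\pm e_j$: $w\le2(\gamma^2-a^2)+(o-2)(\gamma c-a^2)$. Here $\gamma c-a^2\le\frac\gamma5(8a-2\gamma)-a^2$, which is increasing in $a$ for $a<.8\gamma$ and decreasing in $\gamma$ for $\gamma>2a$. At the corner $a=.10407$, $\gamma=.23946$ it is at most $.0062$.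
- Type $\pm2e_i$: $w\le\gamma^2-ab+(o-1)(\gamma f-ab)$, and $\gamma f-ab\le\frac\gamma6(8a-2\gamma)-a(T-6a)$, which is convex in $a$. At $a=\frac T7$ it is at most $.0118-.0093=.0025$, and at $a=\frac T{6.5}$ at most $.01412-.0054\le.0088$. So $w\le.0520+.0088(o-1)=.0608+.0088(o-2)\le.0930+.0062(o-2)$, the last step because $.0026(o-2)\le.0322$.
- $|s|_1\ge3$: for $o=3,4,5$, $w\le3\gamma a+(o-3)\gamma c\le.0748,\ .0918,\ .1087$, to be compared with $.0930+.0062(o-2)=.0992,\ .1054,\ .1116$. For $o\ge6$, $\Gamma\le8G(s)$ gives $w\le(8\gamma-oa)G(s)\le(8\gamma-6a)c\le1.3364\cdot.07072<.0946\le.0930+.0062\cdot4$.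

This proves the claim. Dividing by $g\delta$, $\frac w{g\delta}\le.5544+.0370(o-2)$. With $R/g\le\frac{8\gamma-3a}g\le1.3120$, Lemma 7 gives
$$\frac\delta{\mathbb H_A(0)}\le\frac{.143\,o}8+\frac{8/o-1+1.3120}{(1-.19322\,o/8)(1-.5544-.0370(o-2))}.$$
The bound is convex in $o\in[3,8]$ as in Section 9, Step 2. At $o=3$ it is $.054+\frac{2.9787}{.92754\cdot.4086}<8.0$, and at $o=8$ it is $.143+\frac{1.3120}{.80678\cdot.2236}<7.5$. Both are below $9.52$. $\square$

## 11. Proposition 5 for $d=3$

Here $N=6$. The margins are thinner, and we need good values of $G$ near the origin.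

**Step 1: the constants.** By Watson 1939, $g=1.5163861$; by Glasser–Boersma (J. Phys. A 33 (2000) 5017), $a=\frac{5g}{12}-\frac9{2\pi^2g}=.3311486$ and $c=-\frac g8+\frac{27}{4\pi^2g}=.2614701$ (here $\pi=3.14159\ldots$). Harmonicity at $(1,0,0),(1,1,0),(1,1,1),(2,0,0)$ gives
$$\begin{gathered}\gamma=.5163861,\quad b=5g-6-4a=.2573359,\quad f=3a-\gamma-c=.2155896,\\ G_{211}=2c-a=.1917917,\quad G_{300}=6b-\gamma-4f=.1652708,\quad\delta=.1852375,\quad\varpi=\gamma/g=.340537.\end{gathered}$$
(The arithmetic starts from $g=1.5163860592$; displayed seven-digit values are rounded, with errors at most about $10^{-7}$.) Harmonicity at $(2,1,0)$ and $(3,0,0)$ gives $G_{310}+G_{220}=.321470$ and $G_{400}+4G_{310}=.734289$. Since $G_{400}\le G_{310}$, $G_{310}\ge.14685$.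

We also need a lower bound for $G_{400}$. Integrate out $\theta_1$ in the Fourier formula for $G$. With $\eta=3-\cos\theta_2-\cos\theta_3$, which is $>1$ almost everywhere,
$$G(me_1)=\int\frac{3\,r^{|m|}}{\sqrt{\eta^2-1}}\,\frac{d\theta_2\,d\theta_3}{(2\pi)^2},\qquad r=\eta-\sqrt{\eta^2-1}\in(0,1).$$
So the numbers $G_m:=G(me_1)$, $m\ge0$, are moments of a positive measure, and the Hankel matrix $(G_{i+j})_{0\le i,j\le2}$ is positive semidefinite. Its determinant is $G_4(G_0G_2-G_1^2)-(G_0G_3^2-2G_1G_2G_3+G_2^3)\ge0$, whence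
$$G_{400}\ge\frac{G_0G_3^2-2G_1G_2G_3+G_2^3}{G_0G_2-G_1^2}=\frac{.014536..}{.123566}>.1176 .$$
Consequently $G_{310}\le.154173$ and $G_{220}\ge.16729$.

**Step 2: $1/\mathbb H^*>50.1$.** The last-exit equations for $S^*$ are (18) with $N=6$ and the equation $a\alpha+(g+b+2a)\beta+f\zeta=1$ at $e_2$. The solution is $\alpha=.32568$, $\beta=.32749$, $\zeta=.43772$. Then (17) gives $R_1v^*=.11823$ and $R_1\mathrm{cap}(S^*)=5.7374$ with $R_1=2.76717$, so $v^*\ge.042$ and $\mathrm{cap}(S^*)/v^*\ge48.52$. Let $r=P_u(\tau_0<\tau_{S^*})$. From $u$ the walk steps to $0$ with probability $\frac16$, or with probability $\frac46$ to one of the points $u\pm e_j\notin A^*$ and from there back to $u$ with probability $\frac16$. So $r\ge\frac16+\frac46\cdot\frac16r$, that is, $r\ge\frac3{16}$. Hence $G_{S^*}(0,0)=(1-\frac r6)^{-1}\ge(1-\frac1{32})^{-1}\ge1.03225$ and, by (6), $1/\mathbb H^*\ge.042+48.52\cdot1.03225>50.1$.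

**Step 3: part (I).** By (20) with $R_1/g\le1.82485$: $1/\mathbb H_\infty\le\frac16+\frac{5+1.82485}{.1852375\,(1-.340537/6)}<39.3$.

**Step 4: reduction of part (II).** By (4), $\mathrm{cap}(S)\le6/g$, and $G_S(0,0)\le g$. If $v>.2$, then (6) gives $1/\mathbb H_A(0)\le v+\frac6v\le31$. So let $v\le.2$. It suffices to show $v>0$ and
$$\mathrm{cap}(S)\,G_S(0,0)<49.9\,v,\tag{21}$$
for then $1/\mathbb H_A(0)<.2+49.9=50.1$. To bound $G_S(0,0)$, note $G_S(0,0)\le G_K(0,0)=g-\gamma P_0(\tau_K<\infty)$. If all row sums of $K$ are $\le R^+$, then summing (3) for the set $K$ over $K$ gives $k\le R^+\varepsilon_K(K)$, so $P_0(\tau_K<\infty)=\gamma\,\varepsilon_K(K)\ge k\gamma/R^+$. Hence $G_S(0,0)\le\hat G$ for any $\hat G\ge g-k\gamma^2/R^+$.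

**Step 5: interaction inequalities.** The spare points also shield one another, and for $d=3$ this must be used. Let $\kappa_0=1.525$, $\kappa'=1.24$. We claim that for $|s|_1,|t|_1\ge2$ and $|\kappa|_1=1$,
$$G(s-t)\ge\kappa_0\,G(s)G(t),\qquad G(s-\kappa)\ge\kappa'\gamma\,G(s).\tag{22}$$
As a function of $s$, and likewise of $t$, the difference of the two sides is superharmonic on $\{|\cdot|_1\ge3\}$, because $G(\cdot-t)$ is superharmonic everywhere and $G$ is harmonic off $0$, and it tends to $0$ at infinity. By the minimum principle, applied first in $s$ and then in $t$, it suffices to check $|s|_1=|t|_1=2$.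

- Both of type $\pm e_i\pm e_j$: up to order and signs $s-t$ is $0,(1,1,0),(2,0,0),(2,1,1)$ or $(2,2,0)$. So $G(s-t)\ge G_{220}\ge.16729$, and $\kappa_0a^2\le.16724$.
- Mixed: $s-t$ is $(3,1,0),(1,1,0)$ or $(2,1,1)$. So $G(s-t)\ge G_{310}\ge.1468\ge.1300\ge\kappa_0ab$.
- Both of type $\pm2e_i$: $s-t$ is $0$, $(4,0,0)$ or $(2,2,0)$. So $G(s-t)\ge G_{400}\ge.1176\ge.1010\ge\kappa_0b^2$.
- Second inequality: for $s=e_i+e_j$ the least value of $G(s-\kappa)$ is $f\ge.21558\ge.21205\ge1.24\gamma a$; for $s=2e_i$ it is $G_{300}\ge.16527\ge.16478\ge1.24\gamma b$.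

In the same way, if $\rho(s)\ge k\lambda\gamma G(s)$ holds for $|s|_1=2$, it holds for all $|s|_1\ge2$. If $-e_i\in K\not\ni e_i$, replacing $s_i$ by $|s_i|$ does not increase $\rho$ by monotonicity of $G$, since $||s_i|+1|\ge|s_i+1|$. If $\pm e_i$ are both in $K$ or both not in $K$, $\rho$ is invariant. So, for $K$ containing $-e_i$ whenever it contains exactly one of $\pm e_i$, only $s=e_i+e_j$ and $s=2e_i$ need checking.

**Step 6: two linear constraints.** Let $p=\gamma\,\varepsilon(K)$ and $\psi=\sum_EG(s)\varepsilon(s)$; then $v=1-p-\psi$ by (3) at $0$, and $p+\psi\le1$. Let $R'>0$ be a lower bound for the row sums of $K$, let $P\ge k\gamma/R'$, and suppose $\rho(s)\ge k\lambda\gamma G(s)$ for $s\in E$. Summing (3) over $K$, $k\ge R'p/\gamma+k\lambda\gamma\psi$. Here $\lambda\gamma\psi\le1$: trivially for $k=0$, and for $k\ge1$ because $R'p\ge0$. So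
$$p+P\lambda\gamma\,\psi\le P.\tag{23}$$
For $s\in E$, the last-exit equation at $s$ and (22) give $1\ge G(s)Z+(g-\kappa_0G(s)^2)\varepsilon(s)$ with $Z=\kappa'p+\kappa_0\psi\le\kappa_0$. So $G(s)\varepsilon(s)\le F(G(s))$, where $F(t)=\frac{t(1-tZ)}{g-\kappa_0t^2}$. The derivative $F'$ has the sign of $g+\kappa_0t^2-2gtZ\ge g+\kappa_0t^2-2\kappa_0gt$, which is decreasing on $[0,a]$ and exceeds $.15$ at $t=a$. So $F$ increases on $[0,a]$. As $G(s)\le a$ and $|E|=o$, we get $\psi\le o\,\tau(1-aZ)$ with $\tau=a/(g-\kappa_0a^2)\le.245449$. Written out, with $\tau a\kappa_0\ge.123952$ and $\tau a\kappa'\ge.100787$,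
$$\psi(1+.123952\,o)+.100787\,o\,p\le.245449\,o.\tag{24}$$
Since $\mathrm{cap}(S)\le p/\gamma+o/g$, both $v>0$ and (21) follow from
$$Qp+\psi+\theta<1,\qquad Q=1+\frac{\hat G}{49.9\,\gamma},\qquad\theta=\frac{\hat G\,o}{49.9\,g}.\tag{25}$$

**Step 7: all $K$ with $o\ge2$ except one.** For $k\ge1$ write (24) as $\mathsf A\psi+\mathsf Bp\le\mathsf C$ and put $\ell=P\lambda\gamma$. In all cases below $\ell<.72$, $Q<1.053$ and $\mathsf A/\mathsf B>3$. Then $Qp+\psi=\mu(\mathsf A\psi+\mathsf Bp)+\nu(p+\ell\psi)$ with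
$$\mu=\frac{1-Q\ell}{\mathsf A-\mathsf B\ell}>0,\qquad\nu=\frac{Q\mathsf A-\mathsf B}{\mathsf A-\mathsf B\ell}>0 .$$
So the maximum of $Qp+\psi$ under (23) and (24) is attained at the intersection of the two lines, $\psi=\frac{\mathsf C-\mathsf BP}{\mathsf A-\mathsf B\ell}$, $p=P-\ell\psi$. For $K=\emptyset$, $p=0$ and (24) alone bounds $\psi$. Up to isometry the following table together with Step 8 exhausts all $K$ with $o\ge2$. The values of $P$ and $\hat G$ are rounded up and those of $\lambda$ down.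

| $o$, $K$ | $R'$ | $P$ | $\lambda$ | $\hat G$ | $p$ | $\psi$ | $Qp+\psi\le$ | $\theta\le$ | sum $\le$ |
|---|---|---|---|---|---|---|---|---|---|
| $6$, $\emptyset$ | – | 0 | – | $g$ | 0 | .84457 | .8446 | .1203 | .966 |
| $5$, $\{-e_1\}$ | $g$ | .34054 | 1.24 | 1.34054 | .18809 | .69915 | .8971 | .0886 | .987 |
| $4$, $\{\pm e_3\}$ | $g+b$ | .58227 | 1.52 | 1.21572 | .32195 | .56959 | .9068 | .0643 | .972 |
| $4$, $\{-e_1,-e_2\}$ | $g+a$ | .55901 | 1.26 | 1.22773 | .35509 | .56066 | .9327 | .0650 | .998 |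
| $3$, $\{-e_1,-e_2,-e_3\}$ | $g+2a$ | .71106 | 1.35 | 1.14921 | .49958 | .42665 | .9486 | .0456 | .995 |
| $3$, $\{-e_2,\pm e_3\}$ | $g+a+b$ | .73599 | 1.439 | 1.14921 | .50309 | .42587 | .9515 | .0456 | .998 |
| $2$, $\{\pm e_2,\pm e_3\}$ | $g+b+2a$ | .84792 | 1.62 | 1.07854 | .64251 | .28960 | .9591 | .0286 | .988 |

All sums are $<1$. With more digits the two largest are $.93267+.06490=.99757$ and $.95140+.04556=.99696$. For $K=\{-e_2,\pm e_3\}$, $\hat G$ uses $R^+=g+2a$; in the other rows with $k\ge1$ all row sums equal $R'=R^+$. It remains to check $\lambda$. The values of $\rho(s)/(k\gamma G(s))$, with $\gamma a=.1710005$ and $\gamma b=.1328847$, are as follows.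

- $K=\{-e_1\}$: $\lambda=\kappa'$ by (22).
- $K=\{\pm e_3\}$: at $e_1+e_2$: $\frac{2c}{2\gamma a}=1.529$; at $e_1+e_3$: $\frac{\gamma+f}{2\gamma a}=2.14$; at $2e_1$: $\frac{2f}{2\gamma b}=1.62$; at $2e_3$: $\frac{\gamma+G_{300}}{2\gamma b}=2.56$. The points $e_2+e_3$, $2e_2$ are symmetric.
- $K=\{-e_1,-e_2\}$: at $e_1+e_2$: $\frac{2f}{2\gamma a}=1.2607$; at $e_i+e_3$: $\frac{f+c}{2\gamma a}=1.39$; at $2e_1,2e_2$: $\frac{G_{300}+f}{2\gamma b}=1.43$; at $2e_3$: $\frac{2f}{2\gamma b}=1.62$.
- $K=\{-e_1,-e_2,-e_3\}$: at $e_i+e_j$: $\frac{2f+c}{3\gamma a}=1.3501$; at $2e_i$: $\frac{G_{300}+2f}{3\gamma b}=1.49$.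
- $K=\{-e_2,\pm e_3\}$: at $e_1+e_2$: $\frac{f+2c}{3\gamma a}=1.4396$; at $e_1+e_3$: $\frac{c+\gamma+f}{3\gamma a}=1.93$; at $e_2+e_3$: $\frac{2f+\gamma}{3\gamma a}=1.84$; at $2e_1$: $\frac{3f}{3\gamma b}=1.62$; at $2e_2$: $\frac{G_{300}+2f}{3\gamma b}=1.49$; at $2e_3$: $\frac{f+\gamma+G_{300}}{3\gamma b}=2.2$.
- $K=\{\pm e_2,\pm e_3\}$: at $2e_1$: $\frac{4f}{4\gamma b}=1.622$; at $e_1+e_2,e_1+e_3$: $\frac{\gamma+f+2c}{4\gamma a}=1.83$; at $e_2+e_3$: $\frac{2\gamma+2f}{4\gamma a}=2.1$; at $2e_2,2e_3$: $\frac{\gamma+G_{300}+2f}{4\gamma b}=2.09$.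

**Step 8: the last case $o=2$, $O=\{e_1,e_2\}$, $K=\{-e_1,-e_2,\pm e_3\}$.** Here we return to Lemma 7 and estimate the two spare points one by one. The row sums are $R=g+b+2a\le2.43602$ at $\pm e_3$ and $R^+=g+3a=2.50983$ at $-e_1,-e_2$. We may take $\hat G=g-4\gamma^2/R^+\le1.09142$; more precisely $\hat G=1.091410..$, and $49.9/\hat G\ge M:=45.72$. By (15), $Rv\ge\mathcal D$ and $R\,\mathrm{cap}(S)\le4+\sum_E(R-\rho)\varepsilon$. So $4+\sum_E(R-\rho)\varepsilon<M\mathcal D$ implies $\mathrm{cap}(S)<Mv$, hence $v>0$ and (21). This condition reads $\sum_{s\in E}\varepsilon(s)C(s)<2M\delta-4$ with $C=R-\rho+Mw$. Since $\rho=6G-\Gamma$ and $w=\gamma\Gamma-2aG$, $C=R+(1+M\gamma)\Gamma-(6+2aM)G$, and therefore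
$$C(s)\le2.43602+24.6092\,\Gamma(s)-36.2802\,G(s),\qquad 2M\delta-4>12.938 .\tag{26}$$
By (4) and (5), $\varepsilon(s)\le\varepsilon_{K\cup\{s\}}(s)=P_s(\tau_K=\infty)/G_K(s,s)$. The number $\rho(s)$ is the expected number of visits to $K$ from $s$, and after hitting $K$ this number is one of the row sums; so $\rho/R^+\le P_s(\tau_K<\infty)\le\rho/R$. Also $G_K(s,s)=g-\sum_{\kappa}P_s(\tau_K<\infty,X_{\tau_K}=\kappa)\,G(s-\kappa)$. Hence
$$\varepsilon(s)\le\hat\varepsilon(s):=\frac{1-\rho/R^+}{g-\rho M_s/R},\qquad M_s=\max_{\kappa\in K}G(s-\kappa);\qquad\text{also }\ \varepsilon(s)\le\frac1g.$$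
For $s_0=e_1+e_2$: $\Gamma=2\gamma$, $C\le15.838$, $\rho=.95412$, $M_s=c$, $\hat\varepsilon\le.4384$, so $\varepsilon(s_0)C(s_0)\le6.944$.

We claim that *every other $s\in E$ satisfies $\varepsilon(s)C(s)\le5.57$*. Where only a bound for $C$ is given, $\varepsilon\le1/g$ is used, and $C\le8.44$ suffices. If $C(s)\le0$ there is nothing to prove.

- $2e_1,2e_2$: $\Gamma=\gamma+f$, $C\le11.114$, $\rho=.81204$, $M_s=f$, $\hat\varepsilon\le.4684$; product $\le5.21$.
- $e_i\pm e_3$ ($i=1,2$): $\Gamma=\gamma+c$, $C\le9.565$, $\rho=1.20904$, $M_s=\gamma$, $\hat\varepsilon\le.4114$; product $\le3.94$.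
- $\pm(e_1-e_2)$: $\Gamma=\gamma+f$, $G=a$, $C\le8.44$.
- The other points with $|s|_1=2$, namely $-e_1-e_2$, $-e_i\pm e_3$ ($i=1,2$), $-2e_1$, $-2e_2$, $\pm2e_3$: no hole is adjacent, so $\Gamma\le2c$; $G\ge b$; $C\le5.98$.
- $(1,1,\pm1)$: $\Gamma=2a$, $G=c$, $C\le9.249$, $\rho=.90652$, $M_s=a$, $\hat\varepsilon\le.4586$; product $\le4.25$.
- $(2,1,0),(1,2,0)$: $\Gamma=a+b$, $G=f$, $C\le9.097$, $\rho=.70505$, $M_s\le c$, $\hat\varepsilon\le.4992$; product $\le4.55$.
- The other points with $|s|_1=3$: at most one hole has $|s-x|_1=2$, since two would force $s_1,s_2\ge1$. The remaining distances are $4$, so $\Gamma\le a+G_{211}\le.52295$. If $s\ne\pm3e_i$, then $G(s)\ge f$ and $C\le7.49$. If $s=3e_1$ or $3e_2$, $\Gamma=b+G_{310}\le.4116$; for the other $\pm3e_i$, $\Gamma\le2G_{211}$. In both cases $\Gamma\le.4116$, $G=G_{300}$ and $C\le6.6$.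
- $|s|_1\ge4$: the function $\Phi=24.6092\,\Gamma-36.2802\,G$ is harmonic off $\{0,e_1,e_2\}$ and tends to $0$, so by the maximum principle $\Phi\le\max(0,\max_{|s|_1=4}\Phi)$ on $\{|s|_1\ge4\}$. At $|s|_1=4$ each $|s-x|_1$ is $3$ or $5$. If it is $5$, then $G(s-x)\le G_{211}\le f$. If it is $3$, then $s-x$ arises from $s$ by lowering one nonzero $|s_i|$ by $1$, and the two holes act on different coordinates. Up to order and signs of coordinates: for $(2,1,1)$ lowering gives $c$ at most once and otherwise $f$, so $\Gamma\le c+f$ and $\Phi\le4.79$. For $(2,2,0)$: $\Gamma\le2f$, $G\ge.16729$, $\Phi\le4.56$. For $(3,1,0)$: lowering gives $f$ or $G_{300}\le f$, so $\Gamma\le2f$, and $G\ge.14685$, $\Phi\le5.29$. For $(4,0,0)$: $s-x$ always has a coordinate of modulus $\ge3$, so $\Gamma\le2G_{300}$ by monotonicity of $G$, and $G\ge.1176$, $\Phi\le3.9$. Hence $C\le R+\Phi\le7.73$.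

Therefore $\sum_E\varepsilon(s)C(s)\le6.944+5.57=12.514<12.938$ if $s_0\in E$, and $\le2\cdot5.57=11.14<12.938$ otherwise. This proves Proposition 5 for $d=3$. $\square$

Propositions 4 and 5 now hold for every $d\ge3$, so Theorem 1 is proved and the conjecture is false in every dimension $d\ge3$.

## 12. Uniqueness of $A^*$ in high dimension

*Proof of Theorem 2.* **Step 1: orders of magnitude.** All $O(\cdot)$ are as $N\to\infty$. By (13), $N\gamma\ge g\ge1$; with Lemma 6, $\gamma=\frac1N+O(N^{-2})$. By (14), $a\le\bar a=O(N^{-2})$, hence $b,f=O(N^{-2})$ by (9). Further $\frac{1-\gamma}{N-2}\le\delta\le\gamma$, $\varpi=O(1/N)$ and $R_1=N\gamma-a=1+O(1/N)$.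

**Step 2: the value for $A^*$.** By (18), $G(3e_1)\le f$ and $R_1(\alpha+(N-2)\beta)\le N-1$, we get $g\zeta\ge1-f\frac{N-1}{R_1}=1-O(1/N)$. Also $\zeta\le1$, so $\zeta=1+O(1/N)$. By (19) and $b\ge0$,
$$\frac\delta{\mathbb H^*}\ge\frac{N-1+\zeta(g+\gamma-2b)}{1-\zeta\gamma}=\frac{N+O(1/N)}{1-\frac1N+O(N^{-2})}=N+1+O(1/N).$$

**Step 3: spare points not adjacent to the hole.** Let $A=B\cup\{z\}$ with $z\notin B\cup\{u\}$ not adjacent to $u$. Then $|z-u|_1\ge2$, so in Lemma 7 with $o=1$ we have $w(z)\le\gamma G(z-u)\le\gamma a=O(N^{-3})$ and $\mathcal D\ge\delta(1-O(N^{-2}))$. The numerator in (16) is at most $N-1+R_1/g=N+O(1/N)$, while $G_S(0,0)\le1+O(N^{-2})$ and $\delta v=O(N^{-2})$. Hence $\delta/\mathbb H_A(0)\le N+O(1/N)$, uniformly in $z$, and $\mathbb H_A(0)>\mathbb H^*$ for all large $d$.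

**Step 4: conclusion.** By Theorem 1 an achieving set is, up to isometry, $B\cup\{z\}$ with $z$ satisfying (1) and $\mathbb H_{B\cup\{z\}}(0)=\mathcal M_{2d+1}(\mathbb Z^d)\le\mathbb H^*$. For large $d$, Step 3 forces $z$ to be adjacent to $u$. The neighbors of $u$ outside $B$ are $-2e_1$ and $u\pm e_j$ with $j\ge2$, and the latter have first coordinate $-1$, so they violate (1). Thus $z=-2e_1$. $\blacksquare$
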